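# Size-Ramsey numbers of hypergraph $\ell$-trees below $n^{\ell+1}$

## 1. Arrowing, size-Ramsey numbers, $\ell$-trees

Throughout, $r\ge 3$ and hypergraphs are $r$-uniform: every edge is a set of exactly $r$ vertices. We write $e(G)$ for the number of edges of $G$; the **order** of a hypergraph is its number of vertices.

**Definition (arrowing, size-Ramsey number).** For $r$-uniform hypergraphs $G,H$ write $G\longrightarrow H$ if every colouring of the edges of $G$ with two colours contains a copy of $H$ all of whose edges have the same colour. The size-Ramsey number of $H$ is
$$\hat r(H)=\min\{e(G): G\longrightarrow H\}.$$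

*Example.* Let $H$ be a sunflower: $m$ edges that pairwise meet in exactly the same set $S$ and are otherwise disjoint. The sunflower with the same kernel size and $2m-1$ petals arrows $H$, because one of the two colours occurs on at least $m$ petals. A hypergraph with at most $2m-2$ edges can be coloured with at most $m-1$ edges in each colour. Hence $\hat r(H)=2m-1$.

**Definition ($\ell$-tree).** Let $1\le \ell\le r-1$. An $r$-uniform $\ell$-tree is an $r$-uniform hypergraph with edges $\{e_1,\dots,e_m\}$ such that for every $i\in\{2,\dots,m\}$
$$\Big|e_i\cap\bigcup_{1\le j<i}e_j\Big|\le \ell\qquad\text{and}\qquad e_i\cap\bigcup_{1\le j<i}e_j\subseteq e_{i_0}\ \text{ for some } i_0\in[i-1].$$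

*Examples.* The triples $123,\,234,\,345$ form a $3$-uniform $2$-tree: the last edge meets the union of the earlier ones in $\{3,4\}$, which lies in $234$. The sunflower above is an $\ell$-tree when $|S|\le\ell$. The triples $123,\,345,\,561$ do not form an $\ell$-tree for any $\ell$: in any order, the last edge meets the union of the other two in two of the vertices $1,3,5$, and no other edge contains both of these.

We always assume that every vertex of an $\ell$-tree lies in an edge. (Isolated vertices can be added to a host hypergraph without adding edges.)

**Textbook facts.** We use three.

1. Ramsey's theorem: for all $k,r,N$ there is $a$ such that every $k$-colouring of $\binom{[a]}{r}$ has a homogeneous set of size $N$, that is, a set of size $N$ whose $r$-subsets all have the same colour. For example, with $r=2$, $k=2$, $N=3$ one may take $a=6$.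
2. Bertrand's postulate: for every integer $N\ge1$ there is a prime $q$ with $N\le q\le 2N$; for $N\geq 1$ one can even take $N<q\le 2N$.
3. Interpolation: if $q\ge d+1$ and $z_1,\dots,z_k\in\mathbb F_q$ are distinct with $k\le d+1$, then exactly $q^{d+1-k}$ polynomials of degree at most $d$ over $\mathbb F_q$ take prescribed values at $z_1,\dots,z_k$. (Add $d+1-k$ further points. Each of the $q^{d+1-k}$ choices of values there gives exactly one polynomial, by Lagrange interpolation.) For example, exactly $q$ polynomials of degree at most $2$ take two given values at two given points, and any two of these differ at every other point.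

## 2. Is the exponent $\ell+1$ attained for all $r$ and $\ell$?

Dudek, La Fleur, Mubayi and Rödl proved that every $r$-uniform $\ell$-tree $\mathcal T$ on $n$ vertices satisfies $\hat r(\mathcal T)=O(n^{\ell+1})$, and this is tight for $\ell=1$. The following question is taken from Shoham Letzter, Alexey Pokrovskiy and Liana Yepremyan, "Size-Ramsey numbers of powers of hypergraph trees and long subdivisions", arXiv:2103.01942 (2021). In plain words: for each $r$ and $\ell$, are there $\ell$-trees that really need that many edges?

> For any $r\ge3$ and $1\le\ell\le r-1$, is it true that there are a constant $c=c(r,\ell)>0$ and an $n_0=n_0(r,\ell)$ such that for every $n\ge n_0$ there is an $r$-uniform $\ell$-tree $\mathcal T$ of order at most $n$ with $\hat r(\mathcal T)\ge c\,n^{\ell+1}$?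

The answer is no.

**Theorem A.** Let $\ell\ge1$, $r\ge4\ell$, $r\ge3$. There is $C=C(r,\ell)$ such that every $r$-uniform $\ell$-tree $\mathcal T$ of order $n$ satisfies $\hat r(\mathcal T)\le C\,n^{\ell/2+2}$.

If $\ell\ge3$ then $\ell/2+2<\ell+1$. So for $\ell\ge3$ and $r\ge4\ell$ (for example $\ell=3$, $r=12$), every $r$-uniform $\ell$-tree of order at most $n$ has $\hat r(\mathcal T)=O(n^{\ell/2+2})=o(n^{\ell+1})$, and no constants $c,n_0$ as in the question exist.

For comparison we also prove that $n^{\ell+1}$ is the right order in some cases. The negative answer does not depend on this.

**Theorem B.** Let $r\ge3$ and either $\ell\in\{1,2\}$ with $\ell<r$, or $r=\ell+1$. There are $c,n_0>0$ such that for all $n\ge n_0$ some $r$-uniform $\ell$-tree $\mathcal T$ of order at most $n$ has $\hat r(\mathcal T)\ge c\,n^{\ell+1}$.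

The two theorems do not collide: for $\ell=1$ the exponent in Theorem A is $5/2>2$, and for $\ell=2$ it is $3=\ell+1$. The cases $\ell\ge3$, $\ell+2\le r<4\ell$ are not decided here.

## 3. A quadratic lower bound by hand for $\ell=1$

Sunflowers have linear size-Ramsey number, so a tree that needs many edges must be more branched. Take a core edge $e_0$ and, at each of its $r$ vertices $v$, attach $m$ pendant edges $\{v\}\cup X$ with $|X|=r-1$, all the sets $X$ being pairwise disjoint and disjoint from $e_0$. This is a $1$-tree $\mathcal T$ of order $n=r+r(r-1)m$. We claim
$$\hat r(\mathcal T)\ge m^2/r .$$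

Let $e(G)<m^2/r$. Call a vertex of $G$ *high* if it lies in at least $m$ edges. Counting incidences, the number of high vertices is at most $r\,e(G)/m<m$. Colour an edge $1$ if all its vertices are high, and $0$ otherwise. In any copy of $\mathcal T$ every core vertex lies in at least $m$ edges, so the core has colour $1$. At a core vertex the copy has $m$ pendant edges with disjoint sets $X$. Since there are fewer than $m$ high vertices, one of these $X$ contains no high vertex, and that pendant edge has colour $0$. So no copy is monochromatic. Since $m=\Theta(n)$ for fixed $r$, this gives order $n^2=n^{\ell+1}$.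

Section 10 extends this to Theorem B. We turn to upper bounds.

## 4. A polynomial host with $n^{\ell+1}$ edges, and why its $q$ cannot shrink

Here is a natural construction of a sparse host. It yields $O(n^{\ell+1})$ for all $r>\ell$, and all its ingredients will return.

Let $\delta_0=2^{-r-2}$ and let $q$ be a prime with $n/\delta_0<q\le 2n/\delta_0$. Fix distinct $y_1,\dots,y_r\in\mathbb F_q$. The vertices are the pairs $(j,\gamma)\in[r]\times\mathbb F_q$; we call $j$ the position. For each polynomial $g$ over $\mathbb F_q$ with $\deg g\le\ell$ we take the edge $E(g)=\{(j,g(y_j)):j\in[r]\}$. There are $q^{\ell+1}=O(n^{\ell+1})$ edges, distinct for distinct $g$ since $r\ge\ell+1$.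

*Cleaning.* Colour the edges red/blue, and let $\mathcal F_0$ be the set of $g$ with $E(g)$ of the majority colour, so $|\mathcal F_0|\ge q^{\ell+1}/2$. We want a nonempty $\mathcal F\subseteq\mathcal F_0$ such that for every $g\in\mathcal F$ and $P\subseteq[r]$ with $|P|\le\ell$,
$$\#\{g'\in\mathcal F:\ g'(y_j)=g(y_j)\ \text{for } j\in P\}\ \ge\ \delta_0q^{\ell+1-|P|}.\tag{4.1}$$
As long as (4.1) fails for some $g,P$, delete all the $g'$ it counts. For a given $P$ there are at most $q^{|P|}$ value patterns on $P$. Each is used at most once, because afterwards no polynomial with that pattern remains, and each use deletes fewer than $\delta_0q^{\ell+1-|P|}$ polynomials. In total fewer than $2^r\delta_0q^{\ell+1}=q^{\ell+1}/4$ are deleted, so $\mathcal F\ne\emptyset$.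

*Embedding.* Put $e_1$ on any $E(g)$ with $g\in\mathcal F$. Let $i\ge2$, let $S_i=e_i\cap\bigcup_{j<i}e_j$, and suppose the earlier edge containing $S_i$ was mapped to $E(g)$, with $S_i$ at the positions $P$, $|P|=|S_i|\le\ell$. Assign the new vertices of $e_i$ to the positions outside $P$. By (4.1) there are at least $\delta_0q^{\ell+1-|P|}$ polynomials $g'\in\mathcal F$ for which $E(g')$ contains the image of $S_i$. We must avoid the vertices already used. A used vertex at a position $j\notin P$ prescribes $g'$ at one more point, so by interpolation it spoils at most $q^{\ell-|P|}$ of the $g'$. Fewer than $n$ vertices are used, and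
$$n\,q^{\ell-|P|}<\delta_0\,q^{\ell+1-|P|},\tag{4.2}$$
so some $g'$ remains. Continue. All edges obtain the majority colour.

*Where it stops.* To reduce the number of edges we would have to take $q$ much smaller than $n$. Then (4.2) fails, and this is no weakness of the counting: the host has only $rq$ vertices, so it cannot contain a tree of order $n$ unless $q\ge n/r$.

## 5. Blocks: private regions through a common hub

**A second coordinate.** We want $q\approx\sqrt n$, so each position needs about $q^2$ vertices instead of $q$. Give every vertex a further coordinate $\beta\in\mathbb F_q$, its *block*, and let a second polynomial $f$ decide the block. Taking $f$ constant is useless: no edge would meet two blocks, and a connected tree would be confined to one block per position, that is, to $O(q)$ vertices. So we let the block vary. The positions are divided into *classes* $1,\dots,b$, and a vertex of class $i$ lies in block $f(x_i)$, where $\deg f\le2$ and the $x_i$ are distinct.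

Now fix two classes, $U=\{t,t'\}$, and blocks $\beta_t,\beta_{t'}$. There are $q$ polynomials $f$ of degree at most $2$ with $f(x_t)=\beta_t$ and $f(x_{t'})=\beta_{t'}$. They all share these two blocks, the *hub*, and any two of them disagree at every other $x_i$. So each such $f$ has a private region in the classes outside $U$. By the counting of Section 4, one region can absorb a small constant times $q$ vertices, and the $q$ regions together absorb a constant times $q^2$, which is enough for $n$ vertices if $q$ is a large constant times $\sqrt n$. The cost is $q^3$ choices of $f$ and $q^{\ell+1}$ choices of $g$, hence $O(q^{\ell+4})=O(n^{\ell/2+2})$ edges.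

**What the tree must provide.** We need a set $A$ of $O(\sqrt n)$ vertices, to be placed in the hub, such that the remaining vertices split into groups of size $O(\sqrt n)$ that communicate only through $A$.

**What the colouring must provide.** Some edges of $\mathcal T$ lie entirely in $A$, some avoid $A$, some do both. These edges use the classes in different proportions. Ramsey's theorem lets us assume that the colour of an edge depends only on its *class vector* (how many vertices it has in each class), but not that it is constant.

*Example.* Suppose an edge is red if it lies inside one class, and blue otherwise. If all of $A$ sits in one class and everything else outside that class, then the edges inside $A$ are red and the edges that meet both $A$ and its complement are blue. So $A$ must be allowed to spread over two classes. With two classes we can go for blue: edges inside $A$ are split between the two classes of $U$, and every other edge gets exactly one vertex in some class $u\notin U$. Then no edge lies inside one class.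

This is why the hub has two classes and $f$ has degree $2$. Section 8 shows that every colouring by class vectors can be handled, provided that edges not inside $A$ meet $A$ in at most $2\ell$ vertices. Section 6 arranges this.

From here to the end of Section 9, $\ell\ge1$, $r\ge4\ell$, $r\ge3$, and $\mathcal T$ is an $r$-uniform $\ell$-tree of order $n$.

## 6. Cutting an $\ell$-tree into groups of $O(\sqrt n)$ vertices

**Step 1: a rooted tree on the edges.** *Purpose: turn $\mathcal T$ into a graph tree that we can cut.* Let $e_1,\dots,e_m$ be the edges in the given order. Put $S_i=e_i\cap\bigcup_{j<i}e_j$, so $S_1=\emptyset$ and $|S_i|\le\ell$. Let $X_i=e_i\setminus S_i$ be the set of *new* vertices of $e_i$. As $r>\ell$, every $X_i$ is nonempty, so $m\le n$. For $i\ge2$ fix a parent $e_{p(i)}\supseteq S_i$ with $p(i)<i$. This gives a tree $\tau$ on the edges, rooted at $e_1$; ancestors have smaller index. For an edge $e\neq e_1$ write $e^{\uparrow}$ for its parent. Since $S_i\subseteq e_{p(i)}$, we have $S_i=e_i\cap e_i^{\uparrow}$.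

> **(6.1)** For each vertex $v$, the edges containing $v$ form a subtree of $\tau$ whose top is the unique edge in which $v$ is new.

Indeed $v$ is new only in the edge of smallest index that contains it. If $v\in e_i$ is not new in $e_i$, then $v\in S_i\subseteq e_{p(i)}$. Iterating, we climb through edges containing $v$ until we reach the edge in which $v$ is new.

**Step 2: marked edges.** *Purpose: remove few edges so that the remaining pieces of $\tau$ are small.* Let $h=\lceil\sqrt n\,\rceil$. Working from the leaves up, for each node $e$ of $\tau$ define
$$w(e)=1+\sum w(e')\quad\text{over the children } e'\notin M_0 \text{ of } e,\qquad\text{and put } e\in M_0 \iff w(e)\ge h .$$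
So $w(e)$ counts $e$ together with the descendants that can be reached from $e$ without entering another node of $M_0$. For distinct $e\in M_0$ these sets are disjoint, so $|M_0|\le m/h$. A component of $\tau-M_0$ with top $e$ has exactly $w(e)<h$ nodes.

This is not enough. Suppose an edge $e\notin M_0$ has many children in $M_0$, attached at $\ell$-sets that together cover $e$. Then $e$ lies inside the union of the edges of $M_0$. To prevent this, let $M$ be the set of all lowest common ancestors of pairs (not necessarily distinct) from $M_0\cup\{e_1\}$. Edges in $M$ are called *marked*. Note that $e_1$ is marked and $M_0\subseteq M$, so every component of $\tau-M$ has fewer than $h$ nodes.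

*$M$ is closed under lowest common ancestors.* Let $x$ be the lowest common ancestor of $a,a'$, let $y$ be that of $c,c'$, where $a,a',c,c'\in M_0\cup\{e_1\}$, and let $z$ be that of $x,y$. If $z\in\{x,y\}$ then $z\in M$. Otherwise $x$ and $y$ lie below different children of $z$, hence so do $a$ and $c$, and $z$ is the lowest common ancestor of $a$ and $c$.

*$M$ is small.* List the $k\le|M_0|+1$ elements of $M_0\cup\{e_1\}$ in depth-first order (each node before its descendants). Let $z$ be the lowest common ancestor of two listed elements, and suppose $z$ is not listed. Then the two elements lie below different children of $z$. All listed elements between them lie in the subtree of $z$ and differ from $z$, so somewhere between them two consecutive elements lie below different children of $z$, and $z$ is their lowest common ancestor. So each element of $M$ is one of the $k$ listed elements or one of the $k-1$ lowest common ancestors of consecutive ones, and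
$$|M|\le 2k-1\le 2(|M_0|+1)-1\le \frac{2m}{h}+1\le3\sqrt n .$$
Let $A$ be the union of the marked edges. Then
$$|A|\le3r\sqrt n .\tag{6.2}$$

**Step 3: each component has at most two gates.** *Purpose: control how an unmarked edge can meet $A$.* Let $K$ be a component of $\tau-M$ and $\operatorname{top}(K)$ its top node. It is not the root, since the root is marked. Its parent is marked, for otherwise it would belong to $K$; call this parent $\operatorname{up}(K)$.

> **(6.3)** There is at most one marked edge whose parent lies in $K$.

Suppose $g\ne g'$ were two. If $g$ were an ancestor of $g'$, then $g$ would lie on the path from $g^\uparrow\in K$ down to $g'^\uparrow\in K$. As $K$ is connected, this path lies in $K$, so $g\in K$, which is impossible for a marked edge. By symmetry, $g,g'$ are incomparable. Then their lowest common ancestor is an interior node of the path from $g$ to $g'$. The interior of that path is the path from $g^\uparrow$ to $g'^\uparrow$, which lies in $K$. Since $M$ is closed under lowest common ancestors, $K$ contains a marked node, a contradiction.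

If it exists, denote the edge in (6.3) by $\operatorname{dn}(K)$. Write $S_{\operatorname{top}}$ and $S_{\operatorname{dn}}$ for the sets $S_i$ of $\operatorname{top}(K)$ and $\operatorname{dn}(K)$, with $S_{\operatorname{dn}}=\emptyset$ if $\operatorname{dn}(K)$ does not exist.

> **(6.4)** If $e_i\in K$, then $e_i\cap A\subseteq S_{\operatorname{top}}\cup S_{\operatorname{dn}}$ and $X_i\cap A\subseteq S_{\operatorname{dn}}$. In particular $|e_i\cap A|\le2\ell$ and $|X_i\cap A|\le\ell$.

Let $v\in e_i\cap A$. Then $v$ lies in a marked edge, and by (6.1) in every edge on the path in $\tau$ from $e_i$ to that marked edge. The path leaves $K$. It does so either from $\operatorname{top}(K)$ to $\operatorname{up}(K)$, and then $v\in\operatorname{top}(K)\cap\operatorname{up}(K)= S_{\operatorname{top}}$; or from a node of $K$ to a child outside $K$. Such a child is marked, so it is $\operatorname{dn}(K)$, and $v\in S_{\operatorname{dn}}$. This is the first inclusion. Vertices of $S_{\operatorname{top}}$ lie in $\operatorname{up}(K)$, which is an ancestor of $e_i$ and has smaller index, so they are not new in $e_i$. This gives the second.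

Two numerical consequences for unmarked $e_i$ follow. Since $|S_i|\le\ell$, $|X_i\cap A|\le\ell$ and $r\ge4\ell$,
$$|X_i\setminus A|=r-|S_i|-|X_i\cap A|\ge r-2\ell\ge2\ell;\tag{6.5}$$
and with $s=|e_i\cap A|=|X_i\cap A|+|S_i\cap A|$,
$$s+|S_i\setminus A|=|X_i\cap A|+|S_i|\le2\ell.\tag{6.6}$$

**Step 4: groups.** *Purpose: split the vertices outside $A$ into parcels that can be placed in private regions.* Call an unmarked $e_i$ a *starter* if $S_i\subseteq A$; each starter begins a group. If an unmarked $e_i$ is not a starter, then its parent contains a vertex of $S_i\setminus A$, hence is unmarked, and $e_i$ joins the group of its parent. (Climbing from a non-starter we stay in its component and end at a starter, at the latest at $\operatorname{top}(K)$, because $S_{\operatorname{top}}\subseteq\operatorname{up}(K)\subseteq A$.) A group is connected in $\tau-M$, so it lies in one component and has fewer than $h$ edges.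

> **(6.7)** For $v\notin A$, all edges containing $v$ are in one group. Hence $V(\mathcal T)\setminus A$ is partitioned among the groups, and each group has at most $rh\le2r\sqrt n$ vertices outside $A$.

All edges containing $v$ are unmarked, and by (6.1) they form a subtree. Each of them other than its top has $v\in S_i\setminus A$, so it is not a starter and is in the group of its parent, which also contains $v$. So they are all in the group of the top.

*Example.* Let $\mathcal T$ be a path: $e_1,\dots,e_m$, where consecutive edges share $\ell$ vertices and non-consecutive edges are disjoint (possible as $r\ge2\ell$). Then $\tau$ is a path. From the bottom up, $w$ takes the values $1,2,\dots,h$ and starts again, so every $h$-th edge counted from the bottom is in $M_0$, and $M=M_0\cup\{e_1\}$. The components are the stretches between marked edges. An edge of a component that is not its top shares with its parent $\ell$ vertices lying in no other edge, so these are outside $A$, and it is not a starter. Each component is one group.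

## 7. The host hypergraph and two uniform properties of its colouring

**Step 5: the host.** *Purpose: define $G$ and count its edges.* Let $b=2\ell+7$. Let $k_0$ be the number of vectors $\mathbf c\in\mathbb Z_{\ge0}^b$ with $\sum c_i=r$. By Ramsey's theorem choose $a$ such that every $2^{k_0}$-colouring of $\binom{[a]}r$ has a homogeneous set of size $br$. Put
$$\rho=2^{-\binom{ab}r},\qquad \delta=\frac{\rho}{2(1+b^2)2^{br}},\qquad q_0=\Big\lceil\max\big(40r\sqrt n/\delta,\;ab\big)\Big\rceil,$$
and let $q$ be a prime with $q_0\le q\le2q_0$. The numbers $a,b,\rho,\delta$ depend only on $r,\ell$.

As $q\ge ab$, we can fix distinct $x_1,\dots,x_b\in\mathbb F_q$ and distinct $y_{ij}\in\mathbb F_q$ for $(i,j)\in[b]\times[a]$. The vertex set of $G$ is $[b]\times[a]\times\mathbb F_q\times\mathbb F_q$. A vertex $(i,j,\beta,\gamma)$ has *class* $i$ and *position* $(i,j)$, and lies in *block* $\beta$ of class $i$. For polynomials $f,g$ over $\mathbb F_q$ with $\deg f\le2$, $\deg g\le\ell$ let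
$$C(f,g)=\{(i,j,f(x_i),g(y_{ij})):(i,j)\in[b]\times[a]\},$$
a set with exactly one vertex in each position. The edges of $G$ are all $r$-subsets of all sets $C(f,g)$. Since $q\le2q_0\le2(40r/\delta+ab+1)\sqrt n$,
$$e(G)\le\binom{ab}r q^{3}\,q^{\ell+1}=\binom{ab}{r}q^{\ell+4}\le C(r,\ell)\,n^{\ell/2+2}.$$
So Theorem A follows once we show $G\longrightarrow\mathcal T$. **Fix a red/blue colouring of $G$.**

**Step 6: homogenization.** *Purpose: make the colour of an edge depend only on its class vector.* Each pair $(f,g)$ induces, via $C(f,g)$, a colouring of the $r$-sets of positions $\binom{[b]\times[a]}r$. There are $2^{\binom{ab}r}$ such colourings and $q^{\ell+4}$ pairs, so some colouring $\kappa$ is induced by all pairs in a family $\mathcal F_0$ with $|\mathcal F_0|\ge\rho q^{\ell+4}$.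

For $j_1<\dots<j_r$ in $[a]$ and a vector $\mathbf c$ as above, give the first $c_1$ of these elements class $1$, the next $c_2$ class $2$, and so on, and record the $\kappa$-colour of the resulting $r$-set of positions. Recording this for all $\mathbf c$ gives a $2^{k_0}$-colouring of $\binom{[a]}r$. Take a homogeneous set $Y$ of size $br$. Let $J_1$ be its first $r$ elements, $J_2$ the next $r$, and so on up to $J_b$, and put
$$\Pi=\bigcup_{i=1}^b\{i\}\times J_i,\qquad |\Pi|=br .$$
Let $Q\subseteq\Pi$ with $|Q|=r$ have $c_i$ positions of class $i$. Its second coordinates are $r$ distinct elements of $Y$, since the $J_i$ are disjoint. As $J_1<J_2<\dots<J_b$, the smallest $c_1$ of them belong to class $1$, the next $c_2$ to class $2$, and so on. So $\kappa(Q)$ is the colour recorded for $\mathbf c$, which is the same for all $r$-subsets of $Y$. Write $\chi(\mathbf c)$ for it. In summary: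

> **(7.1)** If $(f,g)\in\mathcal F_0$, every edge of $G$ contained in $C(f,g)$ with positions in $\Pi$ and class vector $\mathbf c$ has colour $\chi(\mathbf c)$.

**Step 7: cleaning.** *Purpose: the analogue of (4.1), once for keeping $f$ and once for changing $f$ through given hub blocks.* There is a nonempty $\mathcal F\subseteq\mathcal F_0$ such that for all $(f,g)\in\mathcal F$, all $P\subseteq\Pi$ with $|P|\le\ell$ and all $2$-sets $U$ of classes:

* (a) $\#\{g':(f,g')\in\mathcal F,\ g'=g\text{ at all }y_\pi,\ \pi\in P\}\ \ge\ \delta q^{\ell+1-|P|}$;
* (b) $\#\{(f',g')\in\mathcal F: f'=f\text{ at all }x_t,\ t\in U,\ \ g'=g\text{ at all }y_\pi,\ \pi\in P\}\ \ge\ \delta q\cdot q^{\ell+1-|P|}$.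

Start with $\mathcal F_0$ and, as long as some condition is violated, delete all pairs counted by it. For given $P$, conditions (a) are indexed by at most $q^3q^{|P|}$ data $(f,g|_P)$. Each datum is used at most once, since afterwards no pair with this datum remains, and its use deletes fewer than $\delta q^{\ell+1-|P|}$ pairs. This makes at most $\delta q^{\ell+4}$ deletions for each $P$. For given $P,U$, conditions (b) are indexed by at most $q^2q^{|P|}$ data $(f|_U,g|_P)$, each used at most once and deleting fewer than $\delta q^{\ell+2-|P|}$ pairs, again at most $\delta q^{\ell+4}$ in all. There are at most $2^{br}$ sets $P$ and at most $b^2$ sets $U$, so at most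
$$(1+b^2)2^{br}\,\delta q^{\ell+4}=\tfrac\rho2\,q^{\ell+4}<|\mathcal F_0|$$
pairs are deleted, and $\mathcal F\neq\emptyset$.

## 8. Placing vertices into classes so that all class vectors have one colour

*Purpose of this section: assign a class to every vertex of $\mathcal T$ and find a $2$-set $U$ of classes such that*

* *vertices of $A$ get classes in $U$, all other vertices get classes outside $U$;*
* *the class vectors of all edges $e_1,\dots,e_m$ have the same $\chi$-colour.*

Let $\mathbf e_i$ be the unit vectors in $\mathbb Z^b$.

**Step 8: three cases.** Since $b=2(\ell+4)-1$, there is $I\subseteq[b]$ with $|I|=\ell+4$ such that all $\chi(r\mathbf e_i)$, $i\in I$, are equal; by symmetry of the colours, say red. Fix distinct $u,u'\in I$ and let $I'=I\setminus\{u,u'\}$, so $|I'|=\ell+2$. For $z:I'\to\mathbb Z_{\ge0}$ write $|z|=\sum z_i$, and regard such functions as vectors in $\mathbb Z^b$ by filling in zeros. Exactly one of the following holds.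

* **Case 1.** There are distinct $u_1,u_2\in I$ such that $\chi(s\mathbf e_{u_1}+(r-s)\mathbf e_{u_2})$ is red for all $1\le s\le2\ell$.
* **Case 2.** Not Case 1, and for all integers $s\ge0$ and all $z:I'\to\mathbb Z_{\ge0}$ with $|z|\le\ell$, $s+|z|\le2\ell$ there is $\lambda:I'\to\mathbb Z_{\ge0}$ with $\lambda\ge z$, $|\lambda|=r-s$ and $\chi(s\mathbf e_u+\lambda)$ red.
* **Case 3.** Not Case 1, and there are $s\ge0$ and $z$ with $|z|\le\ell$, $s+|z|\le2\ell$ such that $\chi(s\mathbf e_u+\lambda)$ is blue for *every* $\lambda:I'\to\mathbb Z_{\ge0}$ with $\lambda\ge z$, $|\lambda|=r-s$.

In the example of Section 5 (red exactly inside single classes) Case 1 fails, and $s=1$, $z=0$ witness Case 3. The proof in Case 3 follows that example.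

We process $e_1,\dots,e_m$ in order and give classes to new vertices.

**Step 9: Case 1.** Choose $u_3\in I\setminus\{u_1,u_2\}$ and let $U=\{u_1,u_3\}$ (the second element is padding). Put all of $A$ in class $u_1$ and everything else in class $u_2$. A marked edge is contained in $A$ and has class vector $r\mathbf e_{u_1}$, which is red as $u_1\in I$. An unmarked edge has class vector $s\mathbf e_{u_1}+(r-s)\mathbf e_{u_2}$ with $0\le s\le2\ell$ by (6.4). This is red by the case assumption if $s\ge1$, and because $u_2\in I$ if $s=0$.

**Step 10: Case 2.** Let $U=\{u,u'\}$. Put all of $A$ in class $u$; marked edges have the red vector $r\mathbf e_u$. All other vertices go to classes in $I'$, as follows. For unmarked $e_i$ let $s=|e_i\cap A|$, and let $z$ be the vector counting the vertices of $S_i\setminus A$ in each class of $I'$. Then $|z|=|S_i\setminus A|\le\ell$ and $s+|z|\le2\ell$ by (6.6). Take $\lambda$ from Case 2. The number of vertices still to be placed outside $A$ is $|X_i\setminus A|=r-s-|z|=|\lambda|-|z|$, and $\lambda\ge z$, so we can place $X_i\setminus A$ such that $e_i\setminus A$ has class vector $\lambda$. Then $e_i$ has the red vector $s\mathbf e_u+\lambda$.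

**Step 11: Case 3.** Fix $s^*,z^*$ as in Case 3. Since $|\operatorname{supp}z^*|\le\ell$ and $|I'|=\ell+2$, we can choose distinct $u_1,u_2\in I'\setminus\operatorname{supp}z^*$; choose also $w\in I'\setminus\{u_1,u_2\}$ (it may lie in $\operatorname{supp}z^*$). Since Case 1 fails for $u_1,u_2$, there is $d\in[1,2\ell]$ with $\chi(d\,\mathbf e_{u_1}+(r-d)\mathbf e_{u_2})$ blue. Let $U=\{u_1,u_2\}$. The rules are:

* *Marked $e_i$:* place the new vertices so that exactly $d$ vertices of $e_i$ are in class $u_1$ and exactly $r-d$ in class $u_2$.
* *Unmarked $e_i$:* place $X_i\cap A$ in class $u_2$. Place $X_i\setminus A$ so that $e_i$ has exactly $s^*$ vertices in class $u$ and, for each $t\in\operatorname{supp}z^*$, at least $z^*_t$ new vertices go to class $t$; put all remaining vertices of $X_i\setminus A$ in class $w$.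

*The rules give what we want.* Vertices of $A$ get classes in $U$. Vertices outside $A$ get classes in $\{u,w\}\cup\operatorname{supp}z^*$, which is disjoint from $U$ (note $u\notin I'$). Marked edges have the blue vector $d\,\mathbf e_{u_1}+(r-d)\mathbf e_{u_2}$. An unmarked edge has exactly $s^*$ vertices in class $u$, all its other vertices in classes of $I'$ (including $u_1,u_2$), and at least $z^*_t$ in each class $t$. So its vector is $s^*\mathbf e_u+\lambda$ with $\lambda\ge z^*$ supported on $I'$ and $|\lambda|=r-s^*$, which is blue.

*The rules can be followed: unmarked $e_i$.* The set $S_i$ lies in the parent, which has exactly $s^*$ vertices in class $u$ if it is unmarked and none if it is marked. So $S_i$ has at most $s^*$ vertices in class $u$. At most $s^*$ new vertices are needed for class $u$ and $|z^*|$ more for $\operatorname{supp}z^*$. By (6.5), $|X_i\setminus A|\ge2\ell\ge s^*+|z^*|$, so there are enough.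

*The rules can be followed: marked $e_i$.* For $i=1$ there is nothing to check. Let $i>1$. Then $S_i\subseteq A$ lies in the classes $u_1,u_2$. We must check that $S_i$ has at most $r-d$ vertices in class $u_2$ and at most $d$ in class $u_1$; the new vertices then fill both quotas exactly. The first holds since $|S_i|\le\ell\le r-2\ell\le r-d$. For the second:

* If the parent of $e_i$ is marked, it contains $S_i$ and has exactly $d$ vertices in class $u_1$.
* If the parent $e'$ is unmarked, it lies in some component $K$. Let $v\in S_i$ have class $u_1$. Only marked edges place new vertices in class $u_1$, so $v$ was new in a marked edge. Since $v\in e'$, by (6.1) that edge is an ancestor of $e'$, and all edges on the path of $\tau$ from it down to $e'$ contain $v$. This path enters $K$ through $\operatorname{up}(K)$, so $v\in\operatorname{up}(K)$. Thus all vertices of $S_i$ of class $u_1$ lie in the marked edge $\operatorname{up}(K)$, which has exactly $d$ vertices in class $u_1$.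

This completes the placement in all cases.

## 9. Embedding into the hub and the private regions

**Step 12: invariants and loads.** *Purpose: set up the greedy embedding.* Fix $(f_*,g_*)\in\mathcal F$ and let $\beta_t=f_*(x_t)$ for $t\in U$. We embed $e_1,e_2,\dots$ in order by an injection $\varphi$, choosing pairs $(f_i,g_i)\in\mathcal F$ such that

* $\varphi(e_i)\subseteq C(f_i,g_i)$, with positions in $\Pi$ and the classes prescribed in Section 8;
* $f_i(x_t)=\beta_t$ for $t\in U$;
* if $e_i$ is unmarked, $f_i$ is the polynomial assigned to its group; this assignment is made when the starter of the group is embedded.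

Let $\operatorname{load}(f)$ be the total number of vertices outside $A$ in all groups assigned to $f$ so far, counting each whole group from the moment of its assignment. We keep
$$\operatorname{load}(f)\le\tfrac{\delta q}8+2r\sqrt n\qquad\text{for all } f.\tag{9.1}$$
Two different polynomials of degree at most $2$ that both take the values $\beta_t$ at $x_t$ ($t\in U$) differ at every other $x_i$, since they cannot agree at three points. Hence:

> **(9.2)** For a class $i\notin U$ and a block $\beta$ there is at most one $f$ with $\deg f\le 2$, $f(x_t)=\beta_t$ for $t\in U$, and $f(x_i)=\beta$.

*Start.* The edge $e_1$ is marked. Put $(f_1,g_1)=(f_*,g_*)$ and place $e_1$ in $C(f_*,g_*)$ at distinct positions of $\Pi$ of the prescribed classes; each class has $|J_t|=r$ positions in $\Pi$, so there is room.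

Now let $i\ge2$, let $(f,g)\in\mathcal F$ be the pair of the parent of $e_i$, and let $P\subseteq\Pi$ be the set of positions of $\varphi(S_i)\subseteq C(f,g)$. As $C(f,g)$ has one vertex per position, $|P|=|S_i|\le\ell$. Choose distinct positions in $\Pi\setminus P$ of the prescribed classes for the new vertices of $e_i$. This is possible since $|J_t|=r$ and $e_i$ has only $r$ vertices.

**Step 13: choosing $f_i$.** *Purpose: stay in the current region if we must, switch to a free one if we may, and keep many candidates for $g_i$.*

*If $e_i$ is marked, or unmarked and not a starter,* let $f_i=f$. In the second case the parent is in the same group, so this is the polynomial of the group. By (a) there are at least $\delta q^{\ell+1-|P|}$ polynomials $g'$ with $(f_i,g')\in\mathcal F$ and $g'=g$ at the points $y_\pi$, $\pi\in P$; for these, $\varphi(S_i)\subseteq C(f_i,g')$.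

*If $e_i$ is a starter,* then $S_i\subseteq A$, so $P$ uses only classes in $U$. By (b) there are at least $\delta q\cdot q^{\ell+1-|P|}$ pairs $(f',g')\in\mathcal F$ with $f'(x_t)=\beta_t$ for $t\in U$ and $g'=g$ on $P$. All of them satisfy $\varphi(S_i)\subseteq C(f',g')$, because a vertex of $\varphi(S_i)$ at position $(t,j)$ has $t\in U$ and equals $(t,j,\beta_t,g'(y_{tj}))$. There are $q$ possible $f'$, and for each at most $q^{\ell+1-|P|}$ such $g'$. Let $N$ be the number of $f'$ that have at least $\frac\delta2q^{\ell+1-|P|}$ such $g'$. Then
$$N\,q^{\ell+1-|P|}+q\cdot\tfrac\delta2q^{\ell+1-|P|}\ \ge\ \delta q\cdot q^{\ell+1-|P|},\qquad\text{so}\qquad N\ge\tfrac\delta2q .$$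
By (6.7) the total load is at most $n$, so fewer than $8n/(\delta q)$ polynomials have load exceeding $\delta q/8$. Since $q\ge40r\sqrt n/\delta$, we have $\delta^2q^2\ge1600r^2n>16n$, that is, $8n/(\delta q)<\frac\delta2q\le N$. So among the $N$ polynomials there is one, $f'$, with load at most $\delta q/8$. Set $f_i=f'$ and assign the new group to it. The group has at most $2r\sqrt n$ vertices outside $A$, so (9.1) persists.

**Step 14: choosing $g_i$.** *Purpose: avoid used vertices, as in (4.2), but now counting only those in the hub and in the region of $f_i$.* In both cases of Step 13 there are at least $\frac\delta2q^{\ell+1-|P|}$ candidates $g'$ with $(f_i,g')\in\mathcal F$, $g'=g$ on $P$ and $\varphi(S_i)\subseteq C(f_i,g')$. Call a candidate *bad* if for some chosen new position $(t,j)$ the vertex $(t,j,f_i(x_t),g'(y_{tj}))$ is already used.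

Which used vertices can make a candidate bad? Consider a used vertex of class $t$ in block $f_i(x_t)$, where $t$ is the class of a new vertex.

* If $t\in U$, it is the image of a vertex of $A$.
* If $t\notin U$ (which does not occur for marked $e_i$), it is the image of a vertex outside $A$ that was new in some unmarked $e_k$, with $f_k(x_t)=f_i(x_t)$. By (9.2), $f_k=f_i$. So this vertex belongs to a group assigned to $f_i$ and is counted in $\operatorname{load}(f_i)$.

By (6.2), (9.1) and $\delta q\ge40r\sqrt n$, the number of relevant used vertices is at most
$$|A|+\operatorname{load}(f_i)\le3r\sqrt n+2r\sqrt n+\tfrac{\delta q}8\le\tfrac{\delta q}4 .$$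
Each of them can matter only if its position $(t,j)$ is a chosen new position, so $(t,j)\notin P$. It then makes at most $q^{\ell-|P|}$ candidates bad, because $g'$, of degree at most $\ell$, is prescribed at $|P|+1\le\ell+1$ distinct points. As
$$\tfrac{\delta q}4\,q^{\ell-|P|}<\tfrac\delta2\,q^{\ell+1-|P|},$$
some candidate is not bad. Take it as $g_i$, and map the new vertices of $e_i$ to the vertices of $C(f_i,g_i)$ at the chosen positions. These are distinct and unused, and the invariants hold for $e_i$.

**Step 15: conclusion of the proof of Theorem A.** At the end $\varphi$ is injective and every $\varphi(e_i)$ is an $r$-subset of $C(f_i,g_i)$, hence an edge of $G$. By (7.1) its colour is $\chi$ of its class vector, and by Section 8 this is the same colour for all $i$. So $G\longrightarrow\mathcal T$, and $\hat r(\mathcal T)\le e(G)\le C(r,\ell)\,n^{\ell/2+2}$. $\qquad\blacksquare$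

## 10. Trees that need $n^{\ell+1}$ edges when $\ell\le2$ or $r=\ell+1$

We prove Theorem B, extending Section 3.

**Step 1: the tree.** *Purpose: generalize the core with pendant edges.* Put $m=\Big\lfloor (n-r)\big/\big((r-\ell)\tbinom r\ell\big)\Big\rfloor$. Let $\mathcal T$ consist of a core edge $e_0$ and, for each $\ell$-subset $S\subset e_0$, of $m$ pendant edges $S\cup X$, where the sets $X$ have size $r-\ell$, consist of new vertices, and are pairwise disjoint. Each pendant edge meets the union of the earlier edges in its set $S\subset e_0$, so $\mathcal T$ is an $\ell$-tree. Its order is $r+(r-\ell)\binom r\ell m\le n$. For $n$ large, $m\ge1$ and $m=\Theta(n)$. With $\theta=m2^{-\ell}$ we show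
$$\hat r(\mathcal T)\ \ge\ \frac{m\,\theta^{\ell}}{\ell!\binom r\ell}=\Omega(n^{\ell+1}).\tag{10.1}$$
Let $G$ be an $r$-uniform hypergraph with $e(G)<m\theta^\ell/(\ell!\binom r\ell)$. We must colour $G$ without a monochromatic copy of $\mathcal T$.

**Step 2: high sets.** *Purpose: the right notion of "high" for sets of every size up to $\ell$.* Call an $\ell$-set of vertices *high* if it lies in at least $m$ edges of $G$. For $i=\ell-1,\dots,1$ in turn, call an $i$-set $B$ high if at least $\theta$ vertices $x\notin B$ have $B\cup\{x\}$ high. Declare $\emptyset$ not high. Let $h_i$ be the number of high $i$-sets. Counting pairs (high $\ell$-set, edge containing it) gives $h_\ell m\le\binom r\ell e(G)$. Counting pairs (high $i$-set, high $(i+1)$-set containing it) gives $h_i\theta\le(i+1)h_{i+1}$ for $1\le i\le\ell-1$. Multiplying these,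
$$h_1\le\frac{\ell!\,h_\ell}{\theta^{\ell-1}}\le\frac{\ell!\binom r\ell e(G)}{m\,\theta^{\ell-1}}<\theta .$$
Together with the definition of high this gives:

> **(10.2)** Every non-high $B$ with $0\le|B|\le\ell-1$ has fewer than $\theta$ vertices $x\notin B$ with $B\cup\{x\}$ high.

For $B=\emptyset$ this is $h_1<\theta$.

**Step 3: clean petals.** *Purpose: reduce to a local condition on the colouring.* For an $\ell$-set $S$ call $x\notin S$ *exceptional* if $B\cup\{x\}$ is high for some non-high $B\subsetneq S$. By (10.2), $S$ has fewer than $2^\ell\theta=m$ exceptional vertices. A *clean petal* at $S$ is an edge $S\cup X$ of $G$ with $|X|=r-\ell$, $X\cap S=\emptyset$, such that $X$ contains no exceptional vertex for $S$. Taking $B=\emptyset$, we see that no vertex of $X$ is then high (as a $1$-set).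

Consider any copy of $\mathcal T$ in $G$ with core $e$. Every $\ell$-subset $S\subset e$ is in at least $m$ edges, so it is high. The $m$ pendant edges of the copy at $S$ have disjoint sets $X$, and there are fewer than $m$ exceptional vertices, so at least one of these edges is a clean petal. Hence it suffices to colour $G$ so that:

> **(10.3)** For every edge $e$ all of whose $\ell$-subsets are high there is an $\ell$-subset $S\subset e$ such that every clean petal at $S$ has a colour different from that of $e$.

**Step 4: $\ell=1$.** Colour $e$ with $1$ if all its vertices are high, and with $0$ otherwise. An edge all of whose vertices are high has colour $1$. A clean petal at any of its vertices contains a non-high vertex, so it has colour $0$. This gives (10.3).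

**Step 5: $\ell=2$, $r\ge3$.** Let $\eta(e)$ be the number of high vertices of $e$, and call $e$ *full* if all its pairs are high. If $\eta(e)\ge1$, colour $e$ by the parity of $\min(\eta(e),3)$. If $\eta(e)=0$, colour $e$ with $1$ if it is full and with $0$ otherwise. Let $e$ be full; we check (10.3), recalling that $X$ has no high vertices in a clean petal.

* $\eta(e)\ge3$, so $e$ has colour $1$. Let $S$ consist of two high vertices. Clean petals at $S$ have $\eta=2$, colour $0$.
* $\eta(e)=2$, so $e$ has colour $0$. Let $S$ consist of one high and one non-high vertex (there is one, as $r\ge3$). Clean petals at $S$ have $\eta=1$, colour $1$.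
* $\eta(e)\in\{0,1\}$, so $e$ has colour $1$ (if $\eta(e)=0$, because $e$ is full). Let $S$ consist of two non-high vertices. A clean petal $S\cup X$ has $\eta=0$. For $y\in S$, $x\in X$ the pair $\{y,x\}$ is not high, since $\{y\}\subsetneq S$ is not high and $x$ is not exceptional. So the petal is not full and has colour $0$.

**Step 6: $r=\ell+1$.** Here $X$ is a single vertex. Let $t(e)$ be the maximum size of a set $D\subseteq e$ such that no subset of $D$ of size at most $\ell$ is high ($D=\emptyset$ qualifies). Colour $e$ by the parity of $t(e)$.

Let all $\ell$-subsets of $e$ be high. Then $t(e)\le\ell-1$. Take $D\subset e$ attaining $t(e)$ and an $\ell$-set $S$ with $D\subseteq S\subset e$. Let $S\cup\{x\}$ be a clean petal. We show $t(S\cup\{x\})=t(e)+1$, so that the colours differ and (10.3) holds.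

*At least.* Each $B\subseteq D$ is not high, and it is a proper subset of $S$ because $|D|\le\ell-1$. As $x$ is not exceptional, $B\cup\{x\}$ is not high. Every subset of $D\cup\{x\}$ is of the form $B$ or $B\cup\{x\}$ with $B\subseteq D$, so $D\cup\{x\}$ qualifies and $t(S\cup\{x\})\ge t(e)+1$.

*At most.* If $D'\subseteq S\cup\{x\}$ has no high subset of size at most $\ell$, then neither does $D'\setminus\{x\}\subseteq S\subset e$. So $|D'|\le t(e)+1$.

(For $r>\ell+1$ this argument gives only $t(e)+1\le t(S\cup X)\le t(e)+|X|$ with $|X|\ge2$, so the parity of $t$ no longer has to change.)

In all cases of Theorem B we have coloured $G$ without a monochromatic copy of $\mathcal T$, so $G\not\longrightarrow\mathcal T$. This proves (10.1), and with $m=\Theta(n)$ Theorem B follows. $\qquad\blacksquare$
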